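# An invariant quadratic tensor and the simplicity of spherical modules for supersymmetric pairs

The ground field is $\mathbb C$; $i=\sqrt{-1}$ where no index is meant; $\mathbb N=\mathbb Z_{\ge 0}$. Vector spaces, modules and submodules are $\mathbb Z/2$-graded, and $|u|$ is the parity of a homogeneous $u$.

## 1. The tensor $\omega$ on a space of superdimension zero

Let $n\ge 2$ and $V=V_{\bar0}\oplus V_{\bar1}=\mathbb C^{2n|2n}$, with a non-degenerate form $b$ that is symmetric on $V_{\bar0}$, skew on $V_{\bar 1}$, and zero between $V_{\bar0}$ and $V_{\bar1}$. Let $x_1,\dots,x_{2n}$ be an orthonormal basis of $V_{\bar0}$. Let $\eta_j,\xi_j$ ($1\le j\le n$) be a basis of $V_{\bar1}$ with $b(\eta_j,\xi_k)=\delta_{jk}$ and $b(\eta_j,\eta_k)=b(\xi_j,\xi_k)=0$. The Lie superalgebra $\mathfrak g=\mathfrak{osp}(2n|2n)$ consists of the operators $X$ with $b(Xu,u')+(-1)^{|X||u|}b(u,Xu')=0$. It acts on the supersymmetric square $S^2V$ (where $uv=(-1)^{|u||v|}vu$) by $X(uv)=(Xu)v+(-1)^{|X||u|}u(Xv)$. The object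 of this lecture is
$$\omega=\sum_{j=1}^{2n}x_j^2-2\sum_{j=1}^n\eta_j\xi_j\in S^2V.$$

**Lemma 1.1.** (a) $\mathfrak g\,\omega=0$. (b) Let $f\in V_{\bar0}$ be a non-zero isotropic vector. The submodule $V'=U(\mathfrak g)f^2\subset S^2V$ does not depend on $f$, and $\omega\in V'$.

*Proof.* **Step 1: the odd operators.** We need explicit elements of $\mathfrak g_{\bar1}$. For $x\in V_{\bar0}$, $\xi\in V_{\bar1}$ put
$$D_{x,\xi}(v)=b(x,v)\,\xi\quad(v\in V_{\bar0}),\qquad D_{x,\xi}(\eta)=-b(\xi,\eta)\,x\quad(\eta\in V_{\bar1}).$$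
Write $D=D_{x,\xi}$. For $u=v$ even and $u'=\eta$ odd, $b(Dv,\eta)+b(v,D\eta)=b(x,v)b(\xi,\eta)-b(\xi,\eta)b(v,x)=0$. For $u=\eta$, $u'=v$, $b(D\eta,v)-b(\eta,Dv)=-b(\xi,\eta)b(x,v)-b(x,v)b(\eta,\xi)=0$, since $b$ is skew on $V_{\bar1}$. If $u,u'$ have equal parity, both terms vanish. So $D\in\mathfrak g_{\bar1}$. An element of $\mathfrak g_{\bar1}$ is determined by its restriction $V_{\bar0}\to V_{\bar1}$, so the $D_{x,\xi}$ span $\mathfrak g_{\bar1}$.

**Step 2: invariance of $\omega$.** Under $\mathfrak g_{\bar0}=\mathfrak{so}(2n)\oplus\mathfrak{sp}(2n)$ both sums in $\omega$ are invariant: they are the tensors inverse to $b|_{V_{\bar0}}$ and, up to a factor, to $b|_{V_{\bar1}}$. Let $\xi=\sum_j(\alpha_j\eta_j+\beta_j\xi_j)$. Then $b(\xi,\xi_j)=\alpha_j$, $b(\xi,\eta_j)=-\beta_j$, and for each $k$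
$$D_{x_k,\xi}\Big(\sum_j\eta_j\xi_j\Big)=\sum_j\big(-b(\xi,\eta_j)\,x_k\xi_j+b(\xi,\xi_j)\,\eta_jx_k\big)=x_k\xi,\qquad D_{x_k,\xi}\Big(\sum_jx_j^2\Big)=2x_k\xi .$$
Hence $D_{x_k,\xi}\,\omega=0$ for all $k$ and $\xi$, and these operators span $\mathfrak g_{\bar1}$. This is (a).

**Step 3: independence of $f$.** $V'$ is stable under $\mathfrak{so}(2n)$, hence under $SO(2n)$. By Witt's theorem $O(2n)$ is transitive on non-zero isotropic vectors. The stabilizer of such a vector contains a reflection because $2n\ge4$, so $SO(2n)$ is transitive too. Thus $V'$ contains the squares of all isotropic vectors and is generated by any non-zero one of them.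

**Step 4: reduction modulo $V'$.** We rewrite each term of $\omega$ as a multiple of $x_1^2$. For orthonormal $x,y\in V_{\bar0}$ the vectors $x\pm iy$ are isotropic and $(x+iy)^2+(x-iy)^2=2(x^2-y^2)$, so
$$x^2-y^2\in V'.\tag{1}$$
Since $D_{x,\xi}x=\xi$ and $D_{x,\xi}y=0$, we get $D_{x,\xi}(x^2-y^2)=2x\xi\in V'$. Then $D_{x,\eta}(x\xi)=\eta\xi-b(\eta,\xi)x^2\in V'$. In particular
$$\eta_j\xi_j-x_1^2\in V'\qquad(1\le j\le n).\tag{2}$$
By (1) and (2), $\omega\equiv 2n\,x_1^2-2n\,x_1^2=0\pmod{V'}$, so $\omega\in V'$. $\square$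

In Step 4 the first $2n$ is $\dim V_{\bar0}$ and the second is $\dim V_{\bar1}$; the cancellation is the statement $\operatorname{sdim}V=0$.

The use of Lemma 1.1 is this. The vector $f^2$ will be a highest weight vector, so $V'$ is a highest weight module of non-zero highest weight, and $\mathbb C\omega$ is a trivial line inside it. If this line survives in the quotient that interests us, the quotient is not simple. There is a conjectured numerical test for simplicity which asks one question for each simple root of each base. The line $\mathbb C\omega$ is a failure of simplicity that the test does not see.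

## 2. Spherical highest weight modules and the conjectured test

**The pair.** Let $\mathfrak g$ be $\mathfrak{gl}(m|n)$, $\mathfrak{osp}(m|2n)$, or a simple exceptional Lie superalgebra $D(2,1;a)$, $F(4)$, $G(3)$: a finite-dimensional symmetrizable Kac–Moody superalgebra. Let $\theta$ be an involution preserving a non-degenerate invariant form $(\cdot,\cdot)$ (even and supersymmetric, as usual), with fixed points $\mathfrak k$ and $(-1)$-eigenspace $\mathfrak p$. Then $(\mathfrak g,\mathfrak k)$ is a *supersymmetric pair*. Let $\mathfrak a\subset\mathfrak p_{\bar0}$ be a maximal abelian subspace (a Cartan subspace). As usual it acts diagonalizably on $\mathfrak g$. We assume $\mathfrak a\ne0$ and that the form is non-degenerate on $\mathfrak a$, so it induces a form on $\mathfrak a^*$. For $\alpha\in\mathfrak a^*$ let $t_\alpha\in\mathfrak a$ be given by $(t_\alpha,h)=\alpha(h)$.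

**Restricted roots.** $\Delta\subset\mathfrak a^*\setminus\{0\}$ is the set of non-zero weights of $\mathfrak a$ on $\mathfrak g$, with root spaces $\mathfrak g_\beta$. Since $\theta=-1$ on $\mathfrak a$, $\theta\mathfrak g_\beta=\mathfrak g_{-\beta}$. The form pairs $\mathfrak g_\beta$ with $\mathfrak g_{-\beta}$ non-degenerately. A root is *non-isotropic* if $(\beta,\beta)\neq0$; then $h_\beta=2t_\beta/(\beta,\beta)$ is its coroot, so $\mu(h_\beta)=2(\mu,\beta)/(\beta,\beta)$. With $\operatorname{sdim}$ = even minus odd dimension, and $\operatorname{sdim}\mathfrak g_{2\beta}:=0$ if $2\beta\notin\Delta$, put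
$$m(\beta)=-\tfrac12\operatorname{sdim}\mathfrak g_\beta-\operatorname{sdim}\mathfrak g_{2\beta}.$$
We call a number $a$ *bad for $\beta$* if $m(\beta)\in\mathbb Z_{\ge0}$ and $a\in\{m(\beta)+1,\dots,2m(\beta)\}$.

**Bases and Iwasawa.** A base $\Sigma$ is the set of simple roots of a positive system $\Delta_\Sigma^+$; it is linearly independent and $\Delta^+_\Sigma\subset\mathbb N\Sigma$. Put $\mathfrak n_\Sigma=\bigoplus_{\beta\in\Delta_\Sigma^+}\mathfrak g_\beta$, $\mathfrak n_\Sigma^-=\theta\mathfrak n_\Sigma$, $\mathfrak m=\mathfrak c_{\mathfrak k}(\mathfrak a)$, $\mathfrak q_\Sigma=\mathfrak m\oplus\mathfrak a\oplus\mathfrak n_\Sigma$. We assume the Iwasawa decomposition $\mathfrak g=\mathfrak k\oplus\mathfrak a\oplus\mathfrak n_\Sigma$. Since $\mathfrak g=\mathfrak n_\Sigma^-\oplus\mathfrak m\oplus\mathfrak c_{\mathfrak p}(\mathfrak a)\oplus\mathfrak n_\Sigma$ and $\mathfrak k=\mathfrak m\oplus\{y+\theta y:y\in\mathfrak n_\Sigma\}$, this is equivalent to $\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$.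

**Example 2.1.** Let $1\le r\le n$, $\mathfrak g=\mathfrak{osp}(2n|2n)$ with the supertrace form, $V$ as in Section 1, $U=\langle x_1,\dots,x_r\rangle$, and let $\theta$ be conjugation by the operator equal to $-1$ on $U$ and $+1$ on $U^\perp$. Then $\mathfrak k=\mathfrak{so}(r)\oplus\mathfrak{osp}(2n-r|2n)$. Let $\mathfrak a\subset\mathfrak p_{\bar0}$ be spanned by the infinitesimal rotations in the planes $\langle x_j,x_{r+j}\rangle$, $1\le j\le r$. After rescaling these rotations by $\pm i$, the weights of $\mathfrak a$ on $V$ are $\pm e_j$ on $f_j^\pm=x_j\pm i\,x_{r+j}$, and $0$ on $U'=\langle x_1,\dots,x_{2r}\rangle^\perp$, of dimension $(2n-2r|2n)$. Since $\mathfrak g\cong\Lambda^2V$ (super), the restricted roots are $\pm e_j\pm e_k$ ($j<k$), of multiplicity $1|0$, and $\pm e_j$, of multiplicity $(2n-2r|2n)$. So $\Delta$ is of type $B_r$. The zero weight space is $\mathfrak a\oplus\mathfrak{osp}(U')$ with $\mathfrak{osp}(U')\subset\mathfrak k$. Hence $\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$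 (so $\mathfrak a$ is maximal abelian and Iwasawa holds) and $\mathfrak m=\mathfrak{osp}(U')$. The form is non-degenerate on $\mathfrak a$, and $(e_j,e_k)$ is a multiple of $\delta_{jk}$. Finally
$$m(\pm e_j)=-\tfrac12(2n-2r-2n)=r,\qquad m(\pm e_j\pm e_k)=-\tfrac12 .\tag{3}$$

**Modules.** All modules are $\mathfrak a$-weight modules; $M_\mu$ is a weight space. A module $V$ has *highest weight $\lambda\in\mathfrak a^*$ with respect to $\Sigma$* if it is generated by a vector $v$ with $\mathfrak n_\Sigma v=0$ and $hv=\lambda(h)v$ for $h\in\mathfrak a$. Its weights lie in $\lambda-\mathbb N\Sigma$, so $\lambda$ is determined by $V$ and $\Sigma$. The weight $\lambda$ is *$\Sigma$-spherical*, written $\lambda\in P_\Sigma^+$, if some finite-dimensional module $V$ of highest weight $\lambda$ has $(V^*)^{\mathfrak k}\ne0$. An element of $(V^*)^{\mathfrak k}$ is a *$\mathfrak k$-coinvariant*: a $\mathfrak k$-equivariant map to the trivial module.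

Let $\mathbb C_\lambda$ be the $\mathfrak q_\Sigma$-module on which $\mathfrak a$ acts by $\lambda$ and $\mathfrak m\oplus\mathfrak n_\Sigma$ by $0$, and $I_\Sigma(\lambda)=U(\mathfrak g)\otimes_{U(\mathfrak q_\Sigma)}\mathbb C_\lambda$ with even generator $v_\lambda$. By Iwasawa and PBW, $I_\Sigma(\lambda)=U(\mathfrak k)\otimes_{U(\mathfrak m)}\mathbb C$ over $\mathfrak k$. So there is exactly one coinvariant $\varphi$ with $\varphi(v_\lambda)=1$; it is even, and $\varphi(uv_\lambda)$ is the augmentation of $u$ for $u\in U(\mathfrak k)$. Define $V_\Sigma(\lambda)$ as $I_\Sigma(\lambda)$ modulo its largest submodule inside $\ker\varphi$. It has highest weight $\lambda$, and $\varphi$ descends to it.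

**Lemma 2.2.** Let $V$ be generated by an even vector $v$ of weight $\lambda$ killed by $\mathfrak m\oplus\mathfrak n_\Sigma$, and let $\varphi$ be a $\mathfrak k$-coinvariant on $V$ with $\varphi(v)\ne0$. Then $V_\Sigma(\lambda)\cong V/J$, where $J$ is the largest submodule of $V$ inside $\ker\varphi$.

*Proof.* The surjection $I_\Sigma(\lambda)\to V$, $v_\lambda\mapsto v$, pulls $\varphi$ back to $\varphi(v)$ times the normalized coinvariant. The largest submodule of $I_\Sigma(\lambda)$ in the kernel of that coinvariant contains the kernel of the surjection, so it is the preimage of $J$. $\square$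

Consequently $\lambda\in P^+_\Sigma$ if and only if $V_\Sigma(\lambda)$ is finite-dimensional. One direction is clear. For the other, let $V$ be finite-dimensional of highest weight $\lambda$ with generator $v$ and coinvariant $\varphi\ne0$. Since $V=U(\mathfrak k)v$, $\varphi(v)\ne0$. The space $M=\mathfrak mU(\mathfrak m)v$ is killed by $\mathfrak n_\Sigma$ and $U(\mathfrak g)M=U(\mathfrak k)M\subset\ker\varphi$. Apply Lemma 2.2 to $V/U(\mathfrak g)M$ (after a parity shift if $v$ is odd).

*Remark on gradings.* In $V=V_\Sigma(\lambda)$ the space $V_\lambda$ is the line of the generator. If $V$ has no graded proper non-zero submodule, it has no ungraded one: for an ungraded $N$ and the parity operator $\sigma$, $N+\sigma N$ and $N\cap\sigma N$ are graded, so $V=N\oplus\sigma N$ and $\dim V_\lambda$ would be even. So "simple" has only one meaning here.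

**Example 2.3 (no odd part).** If $\mathfrak g$ is purely even, $m(\beta)<0$ for all $\beta$, so no number is bad. Every finite-dimensional $V_\Sigma(\lambda)$ is simple: the center of $\mathfrak g$ acts by scalars (it preserves the line $V_\lambda$), so $V$ is completely reducible, and the simple summand containing $V_\lambda$ is everything.

**The test.** For $\lambda\in P^+_\Sigma$, call $\lambda$ *fully reflectable* if for every base $\Sigma'$ we have $V_\Sigma(\lambda)\cong V_{\Sigma'}(\lambda_{\Sigma'})$ for some $\lambda_{\Sigma'}\in P^+_{\Sigma'}$. The following is stated as an open conjecture in Alexander Sherman, "On the Cartan-Helgason theorem for supersymmetric pairs", arXiv:2403.19145 (2024).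

**Conjecture.** Let $\lambda\in P^+_\Sigma$ be fully reflectable. Then $V_\Sigma(\lambda)$ is simple if and only if for every base $\Sigma'$ and every non-isotropic $\beta\in\Sigma'$ with $m(\beta)\in\mathbb Z_{\ge0}$ we have $\lambda_{\Sigma'}(h_\beta)/2\notin\{m(\beta)+1,\dots,2m(\beta)\}$.

It is false. We prove the following.

**Theorem 1.** Let $2\le r\le n$, $\mathfrak g=\mathfrak{osp}(2n|2n)$, $\mathfrak k=\mathfrak{so}(r)\oplus\mathfrak{osp}(2n-r|2n)$. All standing assumptions hold, and $\Delta$ is of type $B_r$. For $\Sigma=\{e_1-e_2,\dots,e_{r-1}-e_r,e_r\}$ the weight $\lambda=2e_1$ lies in $P_\Sigma^+$, is fully reflectable, and satisfies the condition of the conjecture for all $\Sigma',\beta$. But $V_\Sigma(\lambda)$ is not simple.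

**Theorem 2.** (a) If $\lambda\in P^+_\Sigma$ is fully reflectable and $V_\Sigma(\lambda)$ is simple, then for every base $\Sigma'$ and every non-isotropic $\beta\in\Sigma'$, $\lambda_{\Sigma'}(h_\beta)/2$ is not bad for $\beta$. (b) If $\Sigma=\{\beta\}$ with $\beta$ non-isotropic and $\lambda\in P^+_\Sigma$ (full reflectability is not needed), then $V_\Sigma(\lambda)$ is simple if and only if $\lambda(h_\beta)/2$ is not bad for $\beta$. So the conjecture holds there.

**Theorem 3.** Let $\mathfrak g=\mathfrak{gl}(m|n)$, $\mathfrak k=\mathfrak{gl}(r)\oplus\mathfrak{gl}(m-r|n)$, $1\le r\le m/2$, $n\ge1$, $N=n+2r-m-1$, $\Sigma=\{e_1-e_2,\dots,e_{r-1}-e_r,e_r\}$. Then $\Delta=BC_r$, $P^+_\Sigma=\{\sum_j2k_je_j:k_1\ge\dots\ge k_r\ge0,\ k_j\in\mathbb Z\}$, and every $\lambda\in P_\Sigma^+$ is fully reflectable. With $A_j=2(k_j+r-j)$,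
$$V_\Sigma(\lambda)\text{ is simple}\iff\text{for each }j:\ A_j\notin\{N+1,\dots,2N\}\ \text{ or }\ 2N-A_j\in\{A_1,\dots,A_r\}.$$
The conjecture's condition is only $A_r\notin\{N+1,\dots,2N\}$. Hence for this pair the conjecture is true for all $\lambda$ if and only if $r=1$ or $N\le1$.

So the "only if" half of the conjecture is true in general. The "if" half is true for a single non-isotropic simple root and fails in every rank $r\ge2$ (take $n=r$ in Theorem 1). The smallest pair in Theorem 1 is $\mathfrak{osp}(4|4)\supset\mathfrak{so}(2)\oplus\mathfrak{osp}(2|4)$.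

## 3. An odd root space of dimension two, by hand

Suppose $\Delta=\{\pm\beta\}$, $\beta$ non-isotropic, with $\mathfrak g_\beta$ purely odd of dimension $2$. This happens for $\mathfrak{osp}(2|2)\supset\mathfrak{osp}(1|2)$: the computation of Example 2.1 with $n=r=1$ gives multiplicity $(0|2)$. Here $m(\beta)=1$, so the only bad number is $2$. We find $V_\Sigma(\lambda)$ for $\Sigma=\{\beta\}$ and every $\lambda$. Put $a=\lambda(h_\beta)/2$ and $H=t_\beta/(\beta,\beta)$, so $\beta(H)=1$, $\lambda(H)=a$.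

Let $y_1,y_2$ be a basis of $\mathfrak g_{-\beta}$. The form $(y,\theta y')$ on this odd space is skew and non-degenerate; normalize $(y_1,\theta y_2)=1/(\beta,\beta)$. For $h\in\mathfrak a$, $([\theta y_i,y_j],h)=(\theta y_i,[y_j,h])=\beta(h)(\theta y_i,y_j)=\beta(h)(y_i,\theta y_j)$. Also $\theta[\theta y_1,y_2]=[y_1,\theta y_2]=[\theta y_2,y_1]$. Since $\mathfrak c_{\mathfrak g}(\mathfrak a)=\mathfrak m\oplus\mathfrak a$, there is $M'\in\mathfrak m$ with
$$[\theta y_1,y_2]=H+M',\qquad [\theta y_2,y_1]=-H+M',\qquad M_i:=[\theta y_i,y_i]\in\mathfrak m .$$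
As $-2\beta\notin\Delta$, $[\mathfrak g_{-\beta},\mathfrak g_{-\beta}]=0$. The Jacobi identity on $[\theta y_2,[y_1,y_1]]=0$ gives $[[\theta y_2,y_1],y_1]=0$, so $[M',y_1]=[H,y_1]=-y_1$. Likewise $[[\theta y_1,y_2],y_2]=0$ gives $[M',y_2]=y_2$. From $0=[\theta y_1,[y_1,y_2]]=[M_1,y_2]-[y_1,[\theta y_1,y_2]]$ we get $[M_1,y_2]=[y_1,H+M']=y_1+y_1=2y_1$.

The module $I_\Sigma(\lambda)$ has basis $v,y_1v,y_2v,y_1y_2v$. Since $\mathfrak mv=0$,
$$\theta y_i\,y_iv=0,\quad \theta y_1\,y_2v=av,\quad \theta y_2\,y_1v=-av,$$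
$$\theta y_1\,y_1y_2v=M_1y_2v-y_1(H+M')v=(2-a)y_1v,\qquad \theta y_2\,y_1y_2v=(-H+M')y_2v=(2-a)y_2v .$$
The coinvariant: $y_i+\theta y_i\in\mathfrak k$, so $\varphi(y_iv)=-\varphi(\theta y_iv)=0$ and $\varphi(y_1y_2v)=-\varphi(\theta y_1\,y_2v)=-a$.

If $a\ne0,2$, any non-zero weight vector can be raised to a non-zero multiple of $v$, so $I_\Sigma(\lambda)=V_\Sigma(\lambda)$ is simple. If $a=0$, the span of $y_1v,y_2v,y_1y_2v$ is a submodule inside $\ker\varphi$, and $V_\Sigma(\lambda)$ is trivial, hence simple. If $a=2$, vectors of weight $\lambda-\beta$ can be raised to $v$, so the only proper non-zero submodule is $\mathbb Cy_1y_2v$. There $\varphi=-2\ne0$, so $V_\Sigma(\lambda)=I_\Sigma(\lambda)$ is not simple. So $V_\Sigma(\lambda)$ fails to be simple exactly when $a=2$, the bad number. Both $a=0$ and $a=2$ make $I_\Sigma(\lambda)$ reducible; the coinvariant tells them apart.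

## 4. Cutting down to one simple root

The test looks at one simple root at a time, so a sensible first approach is to do the same with the module. Let $\beta\in\Sigma'$ be non-isotropic, and let
$$\mathfrak l=\mathfrak c_{\mathfrak g}(\ker\beta)=\mathfrak m\oplus\mathfrak a\oplus\bigoplus_{\alpha\in\Delta\cap\mathbb C\beta}\mathfrak g_\alpha .$$

**Lemma 4.1.** Let $V=V_{\Sigma'}(\lambda')$ with generator $v$, and $L=U(\mathfrak l)v$. Then $L=\bigoplus_{d\in\mathbb N}V_{\lambda'-d\beta}$. If $V$ is simple, then $L$ is a simple $\mathfrak l$-module.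

*Proof.* $V=U(\mathfrak n_{\Sigma'}^-)v$. If a product of negative root vectors has weight $-d\beta$, then by linear independence of $\Sigma'$ all its factors have weights in $\mathbb C\beta$, so they lie in $\mathfrak l$. This gives the first claim. Let $\mathfrak u^\pm$ be the sum of the $\mathfrak g_{\pm\alpha}$ with $\alpha\in\Delta_{\Sigma'}^+\setminus\mathbb C\beta$; these are subalgebras normalized by $\mathfrak l$, and $\mathfrak g=\mathfrak u^-\oplus\mathfrak l\oplus\mathfrak u^+$. Let $0\ne M\subsetneq L$ be an $\mathfrak l$-submodule. For $\alpha$ as above, $\lambda'-d\beta+\alpha$ is not in $\lambda'-\mathbb N\Sigma'$, because $\alpha$ has a positive coefficient at a simple root other than $\beta$. So $\mathfrak u^+M=0$ and $U(\mathfrak g)M=U(\mathfrak u^-)M$. Every weight of $\mathfrak u^-U(\mathfrak u^-)M$ differs from $\lambda'$ by an element with non-zero coefficient at another simple root, so $U(\mathfrak g)M\cap L=M$. Thus $U(\mathfrak g)M$ is a proper non-zero submodule of $V$. $\square$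

So simplicity of $V$ passes to each $L$, and a rank-one analysis of $L$ should prove the "only if" half; this is what Section 10 does. For the "if" half we would need the converse: if all these modules $L$, for all bases, are simple, then $V$ is. In rank one a proper simple submodule has a highest weight $\mu\in\lambda-\mathbb N\beta$, so it lies in $L$, and the Casimir element leaves only one possible $\mu$. In higher rank we only know $\lambda-\mu\in\mathbb N\Sigma$. If $\lambda-\mu$ is not a multiple of one simple root, $V_\mu$ is not in any $L$ attached to $\Sigma$, and nothing in the rank-one analysis controls it. That is where the approach stops. Another base does not have to help: in Theorem 1 the submodule is the trivial line $\mathbb C\omega$, with $\mu=0$ and $\lambda_{\Sigma'}=2e_1'=2(e_1'-e_2')+\dots+2(e_{r-1}'-e_r')+2e_r'$ for every base.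

## 5. The line $\mathbb C\omega$ in $V_\Sigma(2e_1)$

*Proof of Theorem 1.* We use the notation of Section 1 and Example 2.1, which verified the standing assumptions. Every base of $B_r$ has the form $\Sigma'=\{e_1'-e_2',\dots,e_{r-1}'-e_r',e_r'\}$, where $(e_j')$ is a signed permutation of $(e_j)$.

**Step 1: a coinvariant.** We need a coinvariant on $S^2V$ that does not vanish on $\omega$. Let $\pi:V\to U$ be the orthogonal projection and $\varphi(uv)=b(\pi u,\pi v)$. Since $\mathfrak k$ preserves $U$, $U^\perp$ and $b$, $\varphi$ is a $\mathfrak k$-coinvariant. Only $x_1^2,\dots,x_r^2$ contribute to $\varphi(\omega)$, so with Lemma 1.1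
$$\omega\in V'=U(\mathfrak g)(f_1^+)^2,\qquad \varphi(\omega)=r\ne0 .\tag{4}$$

**Step 2: all bases at once.** We show that the same quotient of $V'$ is $V_{\Sigma'}(2e_1')$ for every base. Let $f'$ be the vector among the $f_j^\pm$ of weight $e_1'$. The weights of $S^2V$ have $\ell^1$-norm at most $2$. A root $\alpha\in\Delta_{\Sigma'}^+$ has $e_1'$-coefficient $\ge0$: if it is $1$, then $2e_1'+\alpha$ has $e_1'$-coefficient $3$; if it is $0$, the norm is $2$ plus the norm of $\alpha$. In both cases the norm of $2e'_1+\alpha$ is at least $3$, so $\mathfrak n_{\Sigma'}f'^2=0$. Also $\mathfrak m=\mathfrak{osp}(U')$ kills $f'$. The vector $f'^2$ has weight $2e_1'$, generates $V'$ by Lemma 1.1(b), and $\varphi(f'^2)=1$, since $\pi f'$ is some $x_j$. By Lemma 2.2, $V_{\Sigma'}(2e_1')\cong V'/J$ with $J$ the largest submodule of $V'$ in $\ker\varphi$. This $J$ does not depend on $\Sigma'$. So $\lambda=2e_1\in P^+_\Sigma$, and $\lambda$ is fully reflectable with $\lambda_{\Sigma'}=2e_1'$.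

**Step 3: the test is passed.** By (3) the only $\beta\in\Sigma'$ with $m(\beta)\in\mathbb Z_{\ge0}$ is $\beta=e_r'$, with $m(\beta)=r$. As $r\ge2$, $\lambda_{\Sigma'}(h_\beta)/2=(2e_1',e_r')/(e_r',e_r')=0\notin\{r+1,\dots,2r\}$.

**Step 4: non-simplicity.** By (4), $\omega\notin J$. So the image of $\omega$ spans a one-dimensional trivial submodule of $V'/J=V_\Sigma(\lambda)$. It is proper, since $V_\Sigma(\lambda)$ has the non-zero weight $2e_1$. $\blacksquare$

**What the rank-one pieces see.** In this example each $L$ of Lemma 4.1 is simple. For $\beta=e_r'$ the weight $2e_1'-d e_r'$, $d\ge1$, has norm $>2$, so $L=\mathbb Cf'^2$. The same holds for $\beta=e_j'-e_{j+1}'$, $j\ge2$. For $\beta=e_1'-e_2'$ the possible weights are $2e_1',e_1'+e_2',2e_2'$, each of multiplicity one in $S^2V$. The root $\beta$ is even and $2e_1'(h_\beta)=2$, so $L$ is the three-dimensional simple module of an $\mathfrak{sl}_2$ (the triple is constructed in Lemma 6.3). The Casimir element does not separate the weights $2e_1$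 and $0$ either. Scale the form so that $(e_j,e_k)=\delta_{jk}$. Then $2\rho:=\sum_{\alpha>0}\operatorname{sdim}(\mathfrak g_\alpha)\alpha=\sum_j(2(r-j)-2r)e_j=-\sum_j2je_j$, so $(2e_1,2e_1+2\rho)=2(2-2)=0$.

For $r=1$ (and $n\ge2$) Steps 1, 2 and 4 work verbatim, so $V_\Sigma(2e_1)$ is again not simple. But now $\beta=e_1$, $m(\beta)=1$, $\lambda(h_\beta)/2=2$, and the test reports this.

We turn to Theorems 2 and 3.

## 6. Coinvariants, invariant vectors, even restricted roots

For $y\in\mathfrak g_\alpha$ put $k_y=y+\theta y\in\mathfrak k$.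

**Lemma 6.1 (spherical submodules).** Let $V=V_\Sigma(\lambda)$ be finite-dimensional with generator $v$.

(a) If $\varphi|_{V_\mu}\ne0$, then $\lambda-\mu\in2\mathbb Z\Sigma$.

(b) Let $S\subsetneq V$ be a simple submodule. Then $S\cong V_\Sigma(\mu)$ for some $\mu\in P_\Sigma^+$ with $\mu\ne\lambda$ and $\lambda-\mu\in\mathbb N\Sigma\cap2\mathbb Z\Sigma$. Moreover $S_\mu$ is spanned by a vector $s$ killed by $\mathfrak m\oplus\mathfrak n_\Sigma$ with $\varphi(s)\ne0$.

*Proof.* (a) For $\sigma\in\Sigma$ choose $h_\sigma\in\mathfrak a$ with $\sigma'(h_\sigma)=\delta_{\sigma\sigma'}$ for $\sigma'\in\Sigma$. Let $\tau$ act on $V_\nu$ by $(-1)^{(\lambda-\nu)(h_\sigma)}$, on $\mathfrak g_\alpha$ by $(-1)^{\alpha(h_\sigma)}$, and trivially on $\mathfrak m\oplus\mathfrak a$. On $\mathfrak g$ this is an automorphism. It commutes with $\theta$, since $\pm\alpha$ have the same sign, so it preserves $\mathfrak k$. As $\tau(xu)=\tau(x)\tau(u)$, $\varphi\circ\tau$ is a coinvariant; it agrees with $\varphi$ on $v$.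 Since $V=U(\mathfrak k)v$, a coinvariant is determined by its value on $v$, so $\varphi\circ\tau=\varphi$. On $V_\mu$ this says that $(\lambda-\mu)(h_\sigma)$ is even whenever $\varphi|_{V_\mu}\ne0$. Let $\sigma$ vary.

(b) By construction of $V$, $\varphi|_S\ne0$. Let $\mu$ be a maximal weight of $S$. Then $\mathfrak n_\Sigma S_\mu=0$, and $S_\mu$ is a simple $\mathfrak m\oplus\mathfrak a$-module: a submodule $M\neq0$ generates $U(\mathfrak n^-_\Sigma)M$, whose $\mu$-part is $M$. By Iwasawa $S=U(\mathfrak k)S_\mu$, so $\varphi|_{S_\mu}\ne0$. The $\mathfrak m$-submodule $\mathfrak mS_\mu$ lies in $\ker\varphi$, so it is proper, hence $0$. Therefore $\dim S_\mu=1$, say $S_\mu=\mathbb Cs$, and $\varphi(s)\ne0$; $s$ is even because $\varphi$ is. By Lemma 2.2 and simplicity, $S\cong V_\Sigma(\mu)$, which is finite-dimensional. All weights of $V$ are in $\lambda-\mathbb N\Sigma$. If $\mu=\lambda$, then $v\in S$ and $S=V$. The rest is (a). $\square$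

**Lemma 6.2 (invariant vectors).** Let $L$ be a finite-dimensional simple $\mathfrak g$-module generated by an even vector $v$ of weight $\lambda$ killed by $\mathfrak m\oplus\mathfrak n_\Sigma$, with an even $\mathfrak k$-coinvariant $\varphi$, $\varphi(v)\neq0$. Then there is $w\in L^{\mathfrak k}$ such that
$$\Phi(h):=\varphi(e^hw)=\sum_\mu\varphi(w_\mu)\,e^{\mu(h)}\qquad(h\in\mathfrak a)\tag{5}$$
has all its exponents $\mu$ in $\lambda-\mathbb N\Sigma$, and the coefficient of $e^\lambda$ is non-zero. The same holds for $\mathfrak l=\mathfrak c_{\mathfrak g}(\ker\beta)$, $\beta\in\Sigma$ non-isotropic, with $\mathfrak k\cap\mathfrak l$, $\mathfrak n_\Sigma\cap\mathfrak l$ and $\{\beta\}$ in place of $\mathfrak k$, $\mathfrak n_\Sigma$ and $\Sigma$.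

*Proof.* Note $L_\lambda=\mathbb Cv$. Let $L^\theta$ be $L$ with $x$ acting as $\theta(x)$, and let $v^*\in L^*$ be the functional with $v^*(v)=1$ vanishing on the other weight spaces. In $L^\theta$ the vector $v$ has weight $-\lambda$ and is killed by $\mathfrak m$ and $\mathfrak n_\Sigma^-$. In $L^*$ so is $v^*$: for $y\in\mathfrak n_\Sigma^-$, $yL$ meets $L_\lambda$ only in $0$ by weights, and $\mathfrak mv=0$. Both modules are simple. A simple module with an even vector of weight $-\lambda$ killed by $\mathfrak m\oplus\mathfrak n^-_\Sigma$ is unique: it is the quotient of the module induced from $\mathfrak m\oplus\mathfrak a\oplus\mathfrak n_\Sigma^-$ by the sum of all submodules not meeting the generating line. So there is an isomorphism $\psi:L^\theta\to L^*$, and comparing weights, $\psi(L_\mu)=(L_\mu)^*$. Put $w=\psi^{-1}(\varphi)$. As $\varphi$ is $\mathfrak k$-invariant and $\theta=1$ on $\mathfrak k$, $w\in L^{\mathfrak k}$. Finally $0\ne\varphi(v)=\psi(w)(v)=\psi(w_\lambda)(v)$, so $w_\lambda$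 is a non-zero multiple of $v$ and $\varphi(w_\lambda)\ne0$. For $\mathfrak l$ the proof is the same. $\square$

**Lemma 6.3 (even restricted roots).** Let $\zeta\in\Delta$ with $(\zeta,\zeta)\ne0$ and $\mathfrak g_{\zeta,\bar0}\ne0$. There is $y\in\mathfrak g_{\zeta,\bar0}$ such that $(y,h_\zeta,-\theta y)$ is an $\mathfrak{sl}_2$-triple. Moreover:

(i) all weights of finite-dimensional modules, in particular roots, take integer values on $h_\zeta$;

(ii) $\exp(\frac\pi2k_y)$, with $k_y=y+\theta y\in\mathfrak k_{\bar0}$, induces the reflection $s_\zeta$ on $\mathfrak a$, and in Lemma 6.2 we have $\Phi\circ s_\zeta=\Phi$ (in the case of $\mathfrak l$, for $\zeta\in\mathbb C\beta$);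

(iii) if a vector $v$ of weight $\lambda$ in a finite-dimensional module satisfies $yv=0$ and $\varphi(v)\ne0$ for a $\mathfrak k$-coinvariant $\varphi$, then $\lambda(h_\zeta)\in2\mathbb Z_{\ge0}$.

*Proof.* The form $(y,\theta y')$ on $\mathfrak g_{\zeta,\bar0}$ is symmetric and non-degenerate, so there is $y$ with $(y,\theta y)\neq0$. Since $\theta[y,\theta y]=-[y,\theta y]$, $[y,\theta y]\in\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$. From $([y,\theta y],h)=(y,[\theta y,h])=\zeta(h)(y,\theta y)$ we get $[y,\theta y]=(y,\theta y)t_\zeta$. Rescale $y$ so that $(y,\theta y)=-2/(\zeta,\zeta)$; then $[y,-\theta y]=h_\zeta$. Now (i) is $\mathfrak{sl}_2$-theory.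

(ii) In $SL_2$, with $e=y$ and $f=-\theta y$, $\exp\frac\pi2(e-f)=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, which sends $h_\zeta$ to $-h_\zeta$; and $k_y$ commutes with $\ker\zeta$. Let $g=\exp(\frac\pi2k_y)$ act on $L$. Then $ge^hg^{-1}=e^{s_\zeta h}$, $gw=w$, $\varphi\circ g=\varphi$, so $\Phi(s_\zeta h)=\varphi(ge^hg^{-1}w)=\Phi(h)$.

(iii) $v$ is an $\mathfrak{sl}_2$-highest weight vector, so $d=\lambda(h_\zeta)\in\mathbb N$ and $U(\mathfrak{sl}_2)v$ is simple of dimension $d+1$. The element $e-f=k_y$ is conjugate to a non-zero multiple of $h_\zeta$. If $d$ were odd, $k_y$ would be invertible on $U(\mathfrak{sl}_2)v$, and $\varphi$ would vanish there. $\square$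

## 7. Multiples of a simple restricted root

**Lemma 7.1.** Let $\Sigma'$ be a base and $\beta\in\Sigma'$ non-isotropic. Then $\Delta\cap\mathbb C\beta\subset\{\pm\beta,\pm2\beta\}$, and $\mathfrak g_{\pm2\beta}$ is purely even.

*Proof.* **Step 1: even parts.** Since $\Delta\subset\pm\mathbb N\Sigma'$ and $\Sigma'$ is independent, the multiples of $\beta$ in $\Delta$ are $\pm d\beta$ with $d\in\mathbb Z_{\ge1}$. If $\mathfrak g_{d\beta,\bar0}\ne0$, Lemma 6.3(i) gives $\beta(h_{d\beta})=2/d\in\mathbb Z$, so $d\le2$. It remains to show $\mathfrak g_{d\beta,\bar1}=0$ for $d\ge2$. Suppose it is not.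

**Step 2: passing to ordinary roots.** This reduces the claim to a finite check. The centralizer $\mathfrak m_{\bar0}\oplus\mathfrak a$ of $\mathfrak a$ in the reductive algebra $\mathfrak g_{\bar0}$ is reductive. Let $\mathfrak t$ be a Cartan subalgebra of $\mathfrak m_{\bar0}$; then $\mathfrak h=\mathfrak a\oplus\mathfrak t$ is a $\theta$-stable Cartan subalgebra of $\mathfrak g_{\bar0}$. Let $R$ be the set of roots of $\mathfrak g$ with respect to $\mathfrak h$. For our $\mathfrak g$, root spaces are one-dimensional, no root is $0$, and $[e_\alpha,e_{-\alpha}]=(e_\alpha,e_{-\alpha})t_\alpha\ne0$. We have $\mathfrak h^*=\mathfrak a^*\oplus\mathfrak t^*$ with $\theta=-1$ on $\mathfrak a^*$ and $+1$ on $\mathfrak t^*$. The two summands are orthogonal, and $\alpha|_{\mathfrak a}=\frac12(\alpha-\theta\alpha)$. By assumption there is an odd $\alpha\in R$ with $\gamma:=\alpha|_{\mathfrak a}=d\beta$, $d\ge2$.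

If $(\alpha,\alpha)\neq0$, then $[[e_\alpha,e_\alpha],e_{-\alpha}]=2[e_\alpha,[e_\alpha,e_{-\alpha}]]\ne0$, so $2\alpha$ is an even root. It restricts to $2d\beta$ with $2d\ge4$, against Step 1. So $\alpha$ is isotropic, and $0\ne(\gamma,\gamma)=\frac14(\alpha-\theta\alpha,\alpha-\theta\alpha)=-\frac12(\alpha,\theta\alpha)$.

Since $[[e_{\theta\alpha},e_{-\theta\alpha}],e_\alpha]$ is a non-zero multiple of $(\alpha,\theta\alpha)e_\alpha$, the Jacobi identity shows that $[e_{\theta\alpha},e_\alpha]\ne0$ or $[e_{-\theta\alpha},e_\alpha]\neq0$; so $\alpha+\theta\alpha$ or $\alpha-\theta\alpha$ lies in $R\cup\{0\}$. Neither is $0$: $\alpha-\theta\alpha=2\gamma$, and $\theta\alpha=-\alpha$ would give $(\alpha,\theta\alpha)=0$. The root $\alpha-\theta\alpha=2\gamma$ would be even and restrict to $2d\beta$: impossible. So $\eta:=\alpha+\theta\alpha\in R$ is even, $\eta\in\mathfrak t^*$, and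
$$\alpha=\gamma+\tfrac12\eta,\qquad(\alpha,\eta)=\tfrac12(\eta,\eta)=(\alpha,\theta\alpha)\ne0 .\tag{6}$$
Let $\chi\in R$ restrict to $\beta=\gamma/d$. Then
$$(\chi,\gamma)=(\gamma,\gamma)/d,\qquad\theta\chi=\chi-\tfrac2d\gamma\in R .\tag{7}$$

**Step 3: the case check.** We list all $(\alpha,\eta)$ satisfying (6) up to symmetries of $R$ (applied to the whole configuration, including $\mathfrak a^*$ and $\mathfrak t^*$) and contradict (7). Rescaling the form changes nothing. For simple $\mathfrak g$ the form is unique up to scalar. For $\mathfrak{gl}(m|n)$, $t_\alpha$ is proportional to $[e_\alpha,e_{-\alpha}]$, hence to its value for the supertrace form; the factor is the same for all roots, because $t$ is linear and $t_{\alpha},t_{\alpha'}$ are independent when $\alpha,\alpha',\alpha+\alpha'$ are roots. So on the span of the roots we may use the standard forms.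

*$\mathfrak{gl}$.* $(\varepsilon_i,\varepsilon_i)=1$, $(\delta_k,\delta_k)=-1$; up to sign $\alpha=\varepsilon_i-\delta_k$. For $\eta=\varepsilon_a-\varepsilon_b$, (6) reads $(\varepsilon_i,\eta)=1$, so $\eta=\varepsilon_i-\varepsilon_j$ and $\gamma=\frac12(\varepsilon_i+\varepsilon_j)-\delta_k$. For $\eta=\delta_a-\delta_b$, (6) reads $(\alpha,\eta)=-1$, so $\eta=\delta_j-\delta_k$ and $\gamma=\varepsilon_i-\frac12(\delta_j+\delta_k)$. Then $(\gamma,\gamma)=\mp\frac12$ and $(R,\gamma)\subset\frac12\mathbb Z$, so $(\chi,\gamma)=\mp\frac1{2d}$ is impossible.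

*$\mathfrak{osp}$.* $(\varepsilon_i,\varepsilon_i)=1$, $(\delta_j,\delta_j)=-1$; even roots $\pm\varepsilon_a\pm\varepsilon_b$, $\pm\delta_a\pm\delta_b$, $\pm2\delta_a$, and possibly $\pm\varepsilon_a$; odd roots $\pm\varepsilon_a\pm\delta_b$, and possibly $\pm\delta_b$. By sign changes $\alpha=\varepsilon_i+\delta_j$. The root $\eta=\pm\varepsilon_a$ is excluded, since $(\alpha,\eta)\in\mathbb Z$ but $\frac12(\eta,\eta)=\frac12$. The remaining solutions of (6) are $\eta=\varepsilon_i\pm\varepsilon_b$, $\eta=\delta_j\pm\delta_b$, $\eta=2\delta_j$. In the first two cases $\gamma=\frac12(\varepsilon_i\mp\varepsilon_b)+\delta_j$, respectively $\gamma=\varepsilon_i+\frac12(\delta_j\mp\delta_b)$, with $(\gamma,\gamma)=-\frac12$, respectively $\frac12$, and $(R,\gamma)\subset\frac12\mathbb Z$. In the third $\gamma=\varepsilon_i$, $(\gamma,\gamma)=1$ and $(R,\gamma)\subset\mathbb Z$. Each contradicts (7).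

*$D(2,1;a)$.* Roots $\pm2\varepsilon_i$ (even), $\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3$ (odd), with the $\varepsilon_i$ orthogonal. By sign changes $\alpha=\varepsilon_1+\varepsilon_2+\varepsilon_3$; (6) gives $\eta=2\varepsilon_i$, and permuting indices (which only changes the parameter) $\eta=2\varepsilon_1$, $\gamma=\varepsilon_2+\varepsilon_3$. For $d\ge3$, $\chi-\frac2d\gamma$ has non-integral coefficients. For $d=2$, $\chi-\varepsilon_2-\varepsilon_3$ has coefficients of parities (even, odd, odd) or (odd, even, even). But the coefficients of a root are all even or all odd.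

*$F(4)$.* $(\varepsilon_i,\varepsilon_j)=\delta_{ij}$, $(\delta,\delta)=-3$; even roots $\pm\varepsilon_i\pm\varepsilon_j$, $\pm\varepsilon_i$, $\pm\delta$; odd roots $\frac12(\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3\pm\delta)$. By sign changes $\alpha=\frac12(\varepsilon_1+\varepsilon_2+\varepsilon_3+\delta)$. Then (6) gives, up to permutation, $\eta\in\{\delta,\ \varepsilon_1,\ \varepsilon_1+\varepsilon_2\}$.
- $\eta=\delta$: $\gamma=\frac12(\varepsilon_1+\varepsilon_2+\varepsilon_3)$, $(\gamma,\gamma)=\frac34$, $(R,\gamma)\subset\frac14\mathbb Z$, so $d=3$. Then $\chi-\frac23\gamma$ has $\varepsilon$-coordinates in $\frac12\mathbb Z-\frac13$, so it is not a root.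
- $\eta=\varepsilon_1$: $\gamma=\frac12(\varepsilon_2+\varepsilon_3+\delta)$, $(\gamma,\gamma)=-\frac14$, $(R,\gamma)\subset\frac14\mathbb Z$: impossible.
- $\eta=\varepsilon_1+\varepsilon_2$: $\gamma=\frac12(\varepsilon_3+\delta)$, $(\gamma,\gamma)=-\frac12$. Odd roots pair with $\gamma$ to $\pm\frac14\pm\frac34\in\frac12\mathbb Z$, and even roots to elements of $\frac12\mathbb Z$: impossible.

*$G(3)$.* $\varepsilon_1+\varepsilon_2+\varepsilon_3=0$, $(\varepsilon_i,\varepsilon_j)=1-3\delta_{ij}$, $(\delta,\delta)=2$; even roots $\varepsilon_i-\varepsilon_j$, $\pm\varepsilon_i$, $\pm2\delta$; odd roots $\pm\varepsilon_i\pm\delta$, $\pm\delta$. The Weyl group of $G_2$ permutes the $\pm\varepsilon_i$ transitively, so $\alpha=\varepsilon_1+\delta$. We have $(2\delta,2\delta)=8$, $(\varepsilon_a-\varepsilon_b,\varepsilon_a-\varepsilon_b)=-6$, $(\varepsilon_a,\varepsilon_a)=-2$, and (6) gives $\eta\in\{2\delta,\ \varepsilon_1-\varepsilon_j,\ -\varepsilon_j\}$ with $j\in\{2,3\}$. Let $\{1,j,k\}=\{1,2,3\}$.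
- $\eta=\varepsilon_1-\varepsilon_j$: $\gamma=\frac12(\varepsilon_1+\varepsilon_j)+\delta=-\frac12\varepsilon_k+\delta$, $(\gamma,\gamma)=\frac32$, $(R,\gamma)\subset\frac12\mathbb Z$, so $d=3$. But $\chi-\frac23\gamma$ has a non-integral $\delta$-coefficient.
- $\eta=-\varepsilon_j$: $\gamma=\varepsilon_1+\frac12\varepsilon_j+\delta=\frac12(\varepsilon_1-\varepsilon_k)+\delta$, $(\gamma,\gamma)=\frac12$, $(R,\gamma)\subset\frac12\mathbb Z$: impossible.
- $\eta=2\delta$: $\gamma=\varepsilon_1$, $(\gamma,\gamma)=-2$, $(R,\gamma)\subset\mathbb Z$, so $d=2$ and $(\chi,\varepsilon_1)=-1$, which forces $\chi=-\varepsilon_j+s\delta$ with $j\in\{2,3\}$. Now $\delta\in\mathfrak t^*$ and $\chi-\beta=\chi-\frac12\varepsilon_1\in\mathfrak t^*$, so $\varepsilon_j+\frac12\varepsilon_1\in\mathfrak t^*$. As $\dim\mathfrak h^*=3$ and $\varepsilon_1\in\mathfrak a^*$, $\mathfrak a^*=\mathbb C\varepsilon_1$. The even roots $\varepsilon_1$ and $\varepsilon_1-\varepsilon_j=\frac32\varepsilon_1-(\varepsilon_j+\frac12\varepsilon_1)$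 restrict to $\varepsilon_1$ and $\zeta=\frac32\varepsilon_1$. But $\varepsilon_1(h_\zeta)=\frac43\notin\mathbb Z$, against Lemma 6.3(i). $\square$

## 8. Radial parts

The function $\Phi$ of Lemma 6.2 should satisfy a differential equation for each central element. In this section $(\mathfrak g,\theta,\mathfrak a)$ is as before with a base $\Sigma$, or it stands for the algebra $\mathfrak l=\mathfrak c_{\mathfrak g}(\ker\beta)$ with $\beta\in\Sigma'$ non-isotropic, with roots $\Delta\cap\mathbb C\beta$, base $\{\beta\}$ and $\mathfrak k\cap\mathfrak l$ for $\mathfrak k$. We use only the root decomposition, the form, $\theta$, the independence of the base, and $\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$. Write $\alpha>0$ for positive roots and $\mathfrak n,\mathfrak n^-$ for $\mathfrak n_\Sigma,\mathfrak n_\Sigma^-$.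

Call $h\in\mathfrak a$ *regular* if $e^{2\alpha(h)}\ne1$ for all roots $\alpha$. For regular $h$ put $x^h=e^{-\operatorname{ad}h}x$ and $N_h=\mathfrak k^hU(\mathfrak g)+U(\mathfrak g)\mathfrak k$; $\equiv$ is congruence modulo $N_h$. The reason for $N_h$: on a finite-dimensional module $e^hx^h=xe^h$, so
$$\varphi(e^hN_hw)=0\quad\text{if }\varphi\text{ is a }\mathfrak k\text{-coinvariant and }\mathfrak kw=0.\tag{8}$$

**8.1.** $U(\mathfrak g)=S(\mathfrak a)\oplus N_h$. *This defines radial parts.* We have $\mathfrak k=\mathfrak m\oplus\{k_y:y\in\mathfrak n\}$, and $k_y^h=e^{-\alpha(h)}y+e^{\alpha(h)}\theta y$ for $y\in\mathfrak g_\alpha$. Let $\mathfrak s$ be the span of the $k_y^h$. Then $\mathfrak k^h=\mathfrak m\oplus\mathfrak s$, and $\mathfrak g=\mathfrak s\oplus\mathfrak a\oplus\mathfrak k$ because $k_y,k_y^h$ span the same space as $y,\theta y$ for regular $h$. Let $U'=\mathbb C\oplus U'_+$ be the span of ordered monomials in a basis of $\mathfrak s$ ($U'_+$: the non-empty ones). By PBW, multiplication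 gives $U(\mathfrak g)=U'\otimes S(\mathfrak a)\otimes U(\mathfrak k)$ and $U(\mathfrak k^h)=U'\otimes U(\mathfrak m)$. So
$$K=U'_+S(\mathfrak a)U(\mathfrak k)+S(\mathfrak a)U(\mathfrak k)\mathfrak k$$
is a complement of $S(\mathfrak a)$; we show $K=N_h$. Clearly $K\subset N_h$ and $U(\mathfrak g)\mathfrak k=U'S(\mathfrak a)U(\mathfrak k)\mathfrak k\subset K$. Next, $\mathfrak k^hU(\mathfrak g)=\mathfrak k^hU(\mathfrak k^h)S(\mathfrak a)U(\mathfrak k)$, and $\mathfrak k^hU(\mathfrak k^h)=U'_+U(\mathfrak m)+\mathfrak mU(\mathfrak m)$ is the augmentation ideal. As $\mathfrak m$ commutes with $\mathfrak a$, $U'_+U(\mathfrak m)S(\mathfrak a)U(\mathfrak k)\subset U'_+S(\mathfrak a)U(\mathfrak k)$ and $\mathfrak mU(\mathfrak m)S(\mathfrak a)U(\mathfrak k)\subset S(\mathfrak a)\,\mathfrak kU(\mathfrak k)=S(\mathfrak a)U(\mathfrak k)\mathfrak k$. So $\mathfrak k^hU(\mathfrak g)\subset K$.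

Let $R(u)(h)\in S(\mathfrak a)$ be the component of $u\in U(\mathfrak g)$. Reading $S(\mathfrak a)$ as constant-coefficient differential operators on $\mathfrak a$ ($b\mapsto\partial_b$), $R(u)$ becomes a differential operator on the regular set.

**8.2 (computing rules).** Let $\alpha>0$, $y\in\mathfrak g_\alpha$, $u\in U(\mathfrak g)$. From $k_y^hu\equiv0$, $yu\equiv-e^{2\alpha}\theta y\,u$. From $uk_y\equiv0$, $yu\equiv-\theta y\,u+[k_y,u]$. Solving,
$$\theta y\,u\equiv-\frac{e^{-2\alpha}}{1-e^{-2\alpha}}[k_y,u],\qquad y\,u\equiv\frac1{1-e^{-2\alpha}}[k_y,u].\tag{9}$$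
For $x\in\mathfrak m$, $xu\equiv0$ since $x=x^h$. For $b\in\mathfrak a$ we claim
$$R(bu)=\partial_b\circ R(u).\tag{10}$$
By 8.1 write $u=\sum c_j(h)a_j+\sum x_i^hu_i(h)+\sum u'_i(h)x_i'$ with fixed $a_j\in S(\mathfrak a)$, $x_i,x_i'\in\mathfrak k$. The coefficients depend analytically on regular $h$, because on each filtration degree the PBW basis does. The left side is constant in $h$ and $\partial_bx_i^h=-[b,x_i]^h$, so differentiating along $b$ gives $\sum[b,x_i]^hu_i\equiv\sum(\partial_bc_j)a_j$. Since $bx_i^h=x_i^hb+[b,x_i]^h$, we get $bu\equiv\sum c_jba_j+\sum[b,x_i]^hu_i\equiv\sum(c_jb+\partial_bc_j)a_j$, which is (10).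

By induction on the degree of $u$ (peel off the first letter), the coefficients of $R(u)$ lie in the algebra generated by the functions $g_\alpha=(1-e^{-2\alpha})^{-1}$, $\alpha>0$: in (9) the factors are $1-g_\alpha$ and $g_\alpha$, and $\partial_bg_\alpha=-2\alpha(b)(g_\alpha^2-g_\alpha)$. So $R(u)$ expands as $\sum_{\eta\in\mathbb N\Sigma}e^{-\eta}P_\eta(\partial)$ with polynomials $P_\eta$ of bounded degree.

**8.3 (products).** If $z\in U(\mathfrak g)$ is even and commutes with $\mathfrak k$, then $N_hz\subset N_h$. Hence if $u\equiv\sum c_ja_j$, then $uz\equiv\sum c_ja_jz$, and by (10) $R(uz)=R(u)\circ R(z)$. In particular the operators $R(z)$, $z\in Z(\mathfrak g)$, commute.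

**8.4 (constant term).** Let $z\in Z(\mathfrak g)$. It has weight $0$, so by PBW
$$z\in\gamma_0(z)+\mathfrak mU(\mathfrak m\oplus\mathfrak a)+\mathfrak n^-U(\mathfrak g)\mathfrak n,\qquad\gamma_0(z)\in S(\mathfrak a).$$
So $z$ acts by the scalar $\gamma_0(z)(\lambda)$ on any highest weight module whose generator has weight $\lambda$ and is killed by $\mathfrak m$. By (9) each element of $\mathfrak n^-U(\mathfrak g)$ has a radial part without constant term in its expansion, and $\mathfrak mU(\mathfrak g)\equiv0$. So the constant term ($\eta=0$) of $R(z)$ is $\gamma_0(z)(\partial)$.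

**8.5 (Casimir).** *We compute $R(C)$.* Let $\alpha>0$ and let $y_i,z_i$ be homogeneous bases of $\mathfrak g_\alpha$ with $(y_i,\theta z_j)=\delta_{ij}$; write $|i|$ for the parity of $y_i$ and $z_i$. The form $\langle y,z\rangle=(y,\theta z)$ on $\mathfrak g_\alpha$ is supersymmetric. The element $\sum(-1)^{|e|}e\otimes e^\vee$, with $\langle e,e'^\vee\rangle=\delta_{ee'}$, does not depend on the homogeneous basis $(e)$. For $e=y_i$ we have $e^\vee=z_i$; for $e=z_i$ we have $e^\vee=(-1)^{|i|}y_i$. Hence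
$$\sum(-1)^{|i|}y_i\otimes z_i=\sum z_i\otimes y_i .\tag{11}$$
The Casimir element is $C=\sum e^ae_a$ with $(e_a,e^b)=\delta_{ab}$. It is central because $\sum e^a\otimes e_a$ corresponds to the identity under the equivariant map $\mathfrak g\otimes\mathfrak g\cong\mathfrak g\otimes\mathfrak g^*\cong\operatorname{End}\mathfrak g$. The element dual to $y_i$ is $\theta z_i$, and the one dual to $\theta z_i$ is $(-1)^{|i|}y_i$. So the part of $C$ in $\mathfrak g_{\pm\alpha}$ is
$$\sum\big(\theta z_i\,y_i+(-1)^{|i|}y_i\,\theta z_i\big)=X_\alpha+2\sum\theta z_i\,y_i,\qquad X_\alpha=\sum(-1)^{|i|}[y_i,\theta z_i]=\sum[z_i,\theta y_i],$$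
the last equality by (11). Now $\theta X_\alpha=\sum(-1)^{|i|}[\theta y_i,z_i]=-\sum[z_i,\theta y_i]=-X_\alpha$, so $X_\alpha\in\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$. Since $(X_\alpha,h)=\sum(-1)^{|i|}(y_i,[\theta z_i,h])=\operatorname{sdim}(\mathfrak g_\alpha)\alpha(h)$, we get $X_\alpha=\operatorname{sdim}(\mathfrak g_\alpha)t_\alpha$. Root vectors are $\equiv0$ by (9) with $u=1$, so $[z_i,y_i]\equiv0$ and (9) gives
$$\sum\theta z_i\,y_i\equiv-\frac1{e^{2\alpha}-1}\sum[\theta z_i,y_i]=\frac1{e^{2\alpha}-1}X_\alpha .$$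
As $1+\frac2{e^{2\alpha}-1}=\coth\alpha$, the $\pm\alpha$-part contributes $\coth(\alpha)X_\alpha$. The $\mathfrak m$-part lies in $U(\mathfrak g)\mathfrak k$. With an orthonormal basis $(h_i)$ of $\mathfrak a$ and $\rho=\frac12\sum_{\alpha>0}\operatorname{sdim}(\mathfrak g_\alpha)\alpha$,
$$R(C)=\sum\partial_{h_i}^2+\sum_{\alpha>0}\operatorname{sdim}(\mathfrak g_\alpha)\coth(\alpha)\,\partial_{t_\alpha},\qquad\gamma_0(C)(\lambda)=(\lambda,\lambda+2\rho).\tag{12}$$

**8.6 (eigenfunctions).** In Lemma 6.2, $R(z)\Phi=\gamma_0(z)(\lambda)\Phi$ for $z\in Z(\mathfrak g)$. Indeed by (8), $\gamma_0(z)(\lambda)\Phi(h)=\varphi(e^hzw)=\varphi(e^hR(z)(h)w)=(R(z)\Phi)(h)$, because $\varphi(e^hbw)=(\partial_b\Phi)(h)$ for $b\in S(\mathfrak a)$.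

**8.7 (uniqueness).** Let $P=\sum_{\eta\in\mathbb N\Sigma}e^{-\eta}P_\eta(\partial)$ with polynomials $P_\eta$ of bounded degree. *If $P$ commutes with $R(C)$ and $P_0=0$, then $P=0$.* Otherwise take $\eta$ of minimal height with $P_\eta\ne0$. With $L_0(\xi)=(\xi,\xi+2\rho)$ the constant term of $R(C)$, the $e^{-\eta}$-coefficient of $[R(C),P]$ is $(L_0(\partial-\eta)-L_0(\partial))P_\eta(\partial)$. Since $\eta\neq0$ and the form is non-degenerate, $L_0(\xi-\eta)-L_0(\xi)$ is a non-constant polynomial of degree one, so $P_\eta=0$, a contradiction.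

## 9. The equation in one variable

Let $p,q\in\mathbb Z$, $q\ge0$, with $M:=-\frac p2-q\in\mathbb Z_{\ge0}$, and
$$D=\partial_t^2+(p\coth t+2q\coth2t)\,\partial_t .$$
Consider the span of $\cosh kt$, $k\in\mathbb N$ (only even $k$ if $q\ge1$). Since $\coth t\,\sinh kt=\cosh t\cdot\frac{\sinh kt}{\sinh t}$ and, for even $k$, $\coth2t\,\sinh kt=\cosh2t\cdot\frac{\sinh kt}{\sinh2t}$ are even Laurent polynomials in $e^t$ with leading term $\frac12e^{kt}$ ($k\geq 1$) and exponents of the parity of $k$, $D$ preserves this span and is triangular: $D\cosh kt=(k^2+(p+2q)k)\cosh kt+\text{lower}$, with eigenvalue $k(k-2M)$.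

**Lemma 9.1.** Let $a\in\{M+1,\dots,2M\}$, $a$ even if $q\ge1$; put $a'=2M-a\in\{0,\dots,M-1\}$ and $c=a(a-2M)=a'(a'-2M)$. There is an even Laurent polynomial $P$ in $e^t$ with leading exponent $a'$ (all exponents even if $q\ge1$) and $DP=cP$. If $q\ge1$, the Laurent polynomial solutions of $Dg=cg$ are the multiples of $P$. If $q=0$, the *even* Laurent polynomial solutions are the multiples of $P$.

*Proof.* $k(k-2M)=c$ only for $k\in\{a,a'\}$. So on the span of the $\cosh kt$ with $k\le a'$ (even $k$ if $q\ge1$) the eigenvalue $c$ occurs exactly once, at the top, and there is an eigenvector $P$ with leading exponent $a'$.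

Let $g$ be another solution and $\mathcal W=Pg'-P'g$. Then $\mathcal W'=-(p\coth t+2q\coth2t)\mathcal W$, so $\mathcal W\cdot\sinh^p(t)\sinh^q(2t)$ is constant. If $q\ge1$: $\mathcal W$ is entire in $t$, and at $t=i\pi/2$ we have $\sinh t=i\ne0$, $\sinh2t=0$, so the constant is $0$. If $q=0$, then $p=-2M$ and $\mathcal W=\mathrm{const}\cdot\sinh^{2M}t$ is even; for even $g$ it is also odd, so it is $0$. In both cases $\mathcal W=0$, i.e. $(g/P)'=0$. $\square$

## 10. One simple root: proof of Theorem 2

**(a)** Let $V=V_{\Sigma'}(\lambda')\cong V_\Sigma(\lambda)$ be simple, $\lambda'=\lambda_{\Sigma'}$, with generator $v$, and let $\beta\in\Sigma'$ be non-isotropic.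

**Step 1: the equation for $\Phi$.** By Lemma 4.1, $L=U(\mathfrak l)v$ is a simple $\mathfrak l$-module. Since $\mathfrak mv=0$ and $\varphi(v)\ne0$, Lemma 6.2 applies to $(\mathfrak l,\mathfrak k\cap\mathfrak l)$ and $L$. Put $p=\operatorname{sdim}\mathfrak g_\beta$, $q=\operatorname{sdim}\mathfrak g_{2\beta}=\dim\mathfrak g_{2\beta}\ge0$ (Lemma 7.1), $M=m(\beta)=-\frac p2-q$. Write $\lambda'=\lambda_0+a\beta$ with $(\lambda_0,\beta)=0$, so $a=\lambda'(h_\beta)/2$. Let $H=t_\beta/(\beta,\beta)$, so $\beta(H)=1$, $\lambda_0(H)=0$, $(H,H)=1/(\beta,\beta)$. By (5), $\Phi=e^{\lambda_0}\sum_{d\ge0}\Phi_{a-d}\,e^{(a-d)\beta}$ with $\Phi_a\ne0$. Choose the orthonormal basis of $\mathfrak a$ so that one vector is proportional to $H$ and the others lie in $\ker\beta$. On $\Phi$, $\sum\partial_{h_i}^2$ acts as $(\beta,\beta)\partial_t^2+(\lambda_0,\lambda_0)$, where $\partial_t$ is the derivative along $H$; and $\partial_{t_\beta}=(\beta,\beta)\partial_t$, $\partial_{t_{2\beta}}=2(\beta,\beta)\partial_t$. For $\mathfrak l$,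 $2\rho=(p+2q)\beta=-2M\beta$, and $\gamma_0(C)(\lambda')=(\lambda_0,\lambda_0)+(\beta,\beta)a(a-2M)$. So (12) and 8.6 give, for $g(t)=\Phi(tH)=\sum_d\Phi_{a-d}e^{(a-d)t}$,
$$Dg=a(a-2M)\,g .\tag{13}$$

**Step 2: bad $a$ is impossible.** Suppose $a$ is bad: $M\in\mathbb Z_{\ge0}$ and $M<a\le2M$. Then $g$ is a Laurent polynomial in $e^t$ with exponents $\le a$ and non-zero $e^{at}$-coefficient $\Phi_a$. Let $P$ and $a'=2M-a<a$ be as in Lemma 9.1.

*Case $q\ge1$.* The root $2\beta$ is even, so Lemma 6.3(iii) with $\zeta=2\beta$ shows that $\lambda'(h_{2\beta})=a$ is even. By Lemma 9.1, $g\in\mathbb CP$. But $P$ has leading exponent $a'<a$: contradiction.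

*Case $q=0$.* Then $2\beta\notin\Delta$. If $\mathfrak g_{\beta,\bar0}\ne0$, then $g$ is even by Lemma 6.3(ii), so $\Phi_{-a}=\Phi_a$. If $\mathfrak g_\beta$ is purely odd, $\dim\mathfrak g_\beta=-p=2M$ and $[\mathfrak g_{-\beta},\mathfrak g_{-\beta}]=0$, so $L=\Lambda(\mathfrak g_{-\beta})v$; the exponents of $g$ are $\ge a-2M>-a$, so $\Phi_{-a}=0$. In both cases the even part of $g$ has $e^{at}$-coefficient $\frac12(\Phi_a+\Phi_{-a})\ne0$. As $D$ commutes with $t\mapsto-t$, the even part is an even solution of (13), so it lies in $\mathbb CP$: contradiction. This proves (a).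

**(b)** Let $\Sigma=\{\beta\}$, $V=V_\Sigma(\lambda)$, $a=\lambda(h_\beta)/2$, $M=m(\beta)$. If $V$ is simple, the argument of (a) with $\Sigma'=\Sigma$ and $\mathfrak l=\mathfrak g$ shows that $a$ is not bad.

Conversely let $V$ be non-simple; *we locate the submodule with the Casimir element.* Take a simple submodule $S\subsetneq V$ and $\mu,s$ as in Lemma 6.1. Then $\lambda-\mu=j\beta$ with $j\in2\mathbb Z_{>0}$. Write $\lambda=\lambda_0+a\beta$, $\mu=\lambda_0+a'\beta$. As $C$ acts by one scalar, $a(a-2M)=a'(a'-2M)$. Since $a\ne a'$, $a'=2M-a$, $j=2(a-M)$, and $a-M\in\mathbb Z_{>0}$.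

If $\mathfrak g_{c\beta,\bar0}\neq0$ for some $c\in\{1,2\}$, Lemma 6.3(iii) applied to $v$ and to $s$ gives $2a/c,\,2a'/c\in2\mathbb Z_{\ge0}$, so $a,a'\in\mathbb Z_{\ge0}$. Then $M\in\mathbb Z$, $a>M$, and $a'\ge0$ gives $a\le2M$; hence $M>0$ and $a$ is bad.

Otherwise, by Lemma 7.1, $2\beta\notin\Delta$ and $\mathfrak g_\beta$ is purely odd. The form $(y,\theta y')$ on it is skew and non-degenerate, so $\dim\mathfrak g_\beta$ is even and $M=\frac12\dim\mathfrak g_\beta\in\mathbb Z_{>0}$. From $V=\Lambda(\mathfrak g_{-\beta})v$ we get $j\le2M$, i.e. $a\le2M$. So $a$ is bad.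

Finally let $\lambda$ be fully reflectable. The test for all bases includes the test for $\Sigma$, hence implies simplicity; simplicity implies the test for all bases by (a). $\blacksquare$

## 11. The pair $\mathfrak{gl}(m|n)\supset\mathfrak{gl}(r)\oplus\mathfrak{gl}(m-r|n)$

**Step 1: restricted roots.** Let $u_1,\dots,u_m$ be the standard basis of $\mathbb C^{m|0}$, $\theta$ conjugation by $\operatorname{diag}(1_r,-1_{m-r}|-1_n)$, and $\mathfrak a$ the span of $E_{j,r+j}+E_{r+j,j}$, $1\le j\le r$. The weights on $\mathbb C^{m|n}$ are $\pm e_j$ on $u_j\pm u_{r+j}$, and $0$ with multiplicity $(m-2r|n)$. Hence the multiplicities of the restricted roots are $2|0$ for $\pm e_j\pm e_k$, $1|0$ for $\pm2e_j$, and $(2(m-2r)|2n)$ for $\pm e_j$; so $\Delta=BC_r$. The centralizer of $\mathfrak a$ is $\mathfrak a\oplus\mathfrak m$ with $\mathfrak m=\mathbb C^r\oplus\mathfrak{gl}(m-2r|n)$, where $\mathbb C^r$ is spanned by the $E_{jj}+E_{r+j,r+j}\in\mathfrak k$. So Iwasawa holds. We get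
$$m(e_j)=-(m-2r-n)-1=N,\qquad m(e_j\pm e_k)=-1 .$$
Use half the supertrace form, so that the $E_{j,r+j}+E_{r+j,j}$ are orthonormal and $(e_j,e_k)=\delta_{jk}$. Put $p=2(m-2r-n)=\operatorname{sdim}\mathfrak g_{e_j}$.

**Step 2: $P^+_\Sigma$.** Let $\lambda=\sum\lambda_je_j\in P_\Sigma^+$. Lemma 6.3(iii) for the positive even roots $2e_j$ gives $\lambda_j=\lambda(h_{2e_j})\in2\mathbb Z_{\ge0}$, and for $e_j-e_{j+1}$ it gives $\lambda_j\ge\lambda_{j+1}$. Conversely, for $1\le s\le r$ let
$$v_s=\bigwedge_{j\le s}(u_j+u_{r+j})\otimes\bigwedge_{j\le s}(u_j^*-u_{r+j}^*)\in\Lambda^s\mathbb C^{m|n}\otimes\Lambda^s(\mathbb C^{m|n})^* .$$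
Both $u_j+u_{r+j}$ and $u_j^*-u_{r+j}^*$ have weight $e_j$, so $v_s$ has weight $2(e_1+\dots+e_s)$. The weights of each factor have coefficients in $\{-1,0,1\}$ and $\ell^1$-norm $\le s$. Let $\alpha>0$. Its first non-zero coefficient is positive, say at $e_j$. If $j\le s$, $e_1+\dots+e_s+\alpha$ has a coefficient $\ge2$; if $j>s$, its norm exceeds $s$. So $\mathfrak n_\Sigma$ kills $v_s$. The algebra $\mathfrak{gl}(m-2r|n)$ kills $v_s$, and the $\mathbb C^r$-part of $\mathfrak m$ acts by opposite scalars on the two factors. The $\mathfrak k$-coinvariant "project to $\Lambda^s\mathbb C^r\otimes\Lambda^s(\mathbb C^r)^*$ and contract", with $\mathbb C^r=\langle u_1,\dots,u_r\rangle$, is non-zero on $v_s$. The tensor product of $k_s-k_{s+1}$ copies of $v_s$ for $1\le s\le r$ ($k_{r+1}=0$) has weight $\sum2k_je_j$ and generates a finite-dimensional spherical highest weight module, so $\sum2k_je_j\in P_\Sigma^+$.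

**Step 3: full reflectability, and what the test says.** All bases are conjugate under the Weyl group $W$, generated by reflections in the even roots $2e_j$, $e_j\pm e_k$. By Lemma 6.3(ii) each $s\in W$ lifts to a product $\tilde s$ of exponentials of elements of $\mathfrak k_{\bar0}$, acting on $V=V_\Sigma(\lambda)$ and compatibly on $\mathfrak g$. The vector $\tilde sv$ generates $V$, is killed by $\mathfrak n_{s\Sigma}$ and $\mathfrak m$, has weight $s\lambda$, and $\varphi(\tilde sv)=\varphi(v)\neq0$. By Lemma 2.2, $V\cong V_{s\Sigma}(s\lambda)$. So every $\lambda\in P^+_\Sigma$ is fully reflectable with $\lambda_{s\Sigma}=s\lambda$. The only $\beta\in s\Sigma$ with possibly $m(\beta)\ge0$ is $se_r$, and $\lambda_{s\Sigma}(h_{se_r})/2=\lambda_r=A_r$. So the conjecture's condition is $A_r\notin\{N+1,\dots,2N\}$ (an empty set if $N\le0$).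

**Step 4: central characters.** *We need enough central elements to compare highest weights.* Let $\mathfrak h\supset\mathfrak a$ be the Cartan subalgebra acting diagonally in a basis of $\mathbb C^{m|n}$ that contains the $u_j\pm u_{r+j}$ ($j\le r$). Let $\varepsilon_j$ and $\varepsilon_{m+1-j}$ be its characters on $u_j+u_{r+j}$ and $u_j-u_{r+j}$, $\varepsilon_{r+1},\dots,\varepsilon_{m-r}$ and $\delta_1,\dots,\delta_n$ the others. So $\varepsilon_j|_{\mathfrak a}=e_j=-\varepsilon_{m+1-j}|_{\mathfrak a}$ for $j\le r$, and the others restrict to $0$. For this step let $(\varepsilon_i,\varepsilon_i)=1$, $(\delta_k,\delta_k)=-1$. By the Harish-Chandra theorem for $\mathfrak{gl}(m|n)$ (Kac, Sergeev; see Musson, *Lie Superalgebras and Enveloping Algebras*) there are $z_l\in Z(\mathfrak g)$ acting on modules of highest weight $\Lambda\in\mathfrak h^*$ by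
$$\sum_i(\Lambda+\hat\rho,\varepsilon_i)^l-\sum_k(\Lambda+\hat\rho,\delta_k)^l ,$$
where $\hat\rho$ is half the sum of the positive roots weighted by superdimension. Take the Borel subalgebra with order $\varepsilon_1,\dots,\varepsilon_r$, (middle block), $\varepsilon_{m-r+1},\dots,\varepsilon_m$. Its positive roots restrict to $0$ or to elements of $\Delta^+_\Sigma$, so its nilradical lies in $\mathfrak m\oplus\mathfrak n_\Sigma$. A generator of weight $\lambda=\sum\lambda_je_j$ killed by $\mathfrak m\oplus\mathfrak n_\Sigma$ has $\Lambda=\sum_{j\le r}\frac{\lambda_j}2(\varepsilon_j-\varepsilon_{m+1-j})$. For $j\le r$ the even roots contribute $\frac12(m+1-2j)$ to $(\hat\rho,\varepsilon_j)$ and the $n$ odd positive roots $\varepsilon_j-\delta_k$ contribute $-\frac n2$; for $\varepsilon_{m+1-j}$ all signs are reversed. So, putting $A_j=\lambda_j+2(r-j)$ for any $\lambda\in\mathfrak a^*$ (this agrees with $2(k_j+r-j)$ when $\lambda_j=2k_j$),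
$$(\Lambda+\hat\rho,\varepsilon_j)=\tfrac12(\lambda_j+m-n+1-2j)=\tfrac12(A_j-N)=-(\Lambda+\hat\rho,\varepsilon_{m+1-j}),$$
and the remaining values do not depend on $\lambda$. Hence
$$\gamma_0(z_{2l})(\lambda)=2^{1-2l}\sum_{j=1}^r(A_j-N)^{2l}+\mathrm{const}.\tag{14}$$

## 12. Partners present: $V_\Sigma(\lambda)$ is simple

Assume that each $A_j\in\{N+1,\dots,2N\}$ has its partner $2N-A_j$ in $\{A_1,\dots,A_r\}$, and suppose $V=V_\Sigma(\lambda)$ is not simple. *We compare $\sum A_j$ with the same sum for a submodule.* Let $S$ and $\mu=\sum2l_je_j\in P_\Sigma^+$ be as in Lemma 6.1, and $B_j=2(l_j+r-j)$. By (14) all power sums of the $(A_j-N)^2$ and the $(B_j-N)^2$ agree, so these are equal as multisets. The $A_j$ are distinct non-negative even integers, and so are the $B_j$. Consider a value $s^2$, $s\ge0$, in the common multiset. The elements producing it are among $N\pm s$.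

- If it has multiplicity two, both $N+s$ and $N-s$ occur in $A$ and in $B$.
- If it has multiplicity one, $s>0$ and $N-s\ge0$: the element in $A$ is $N-s$, for otherwise $N+s\in\{N+1,\dots,2N\}$ would occur in $A$ without its partner. The element in $B$ is $N-s$ or $N+s$, so it is at least $N-s$.
- If it has multiplicity one and $s=0$ or $N-s<0$: the element is $N+s$ both in $A$ and in $B$.

So $\sum B_j\ge\sum A_j$, with equality only if the two sets coincide. On the other hand $\lambda-\mu\in\mathbb N\Sigma$, and elements of $\Sigma$ have coefficient sum $0$ or $1$, so $\sum A_j-\sum B_j\ge0$. Hence the sets coincide, and $\lambda=\mu$, contradicting Lemma 6.1.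

## 13. Partners absent: the spherical polynomial and Jordan blocks

Assume $V=V_\Sigma(\lambda)$ is simple. We show that partners are present.

**Step 1: $\Phi$ is a symmetric polynomial.** Lemma 6.2 gives $\Phi$ for $L=V$. By Lemma 6.1(a) its exponents lie in $\lambda+2\mathbb Z\Sigma=2\mathbb Z^r$. By Lemma 6.3(ii) it is $W$-invariant. So, with $t_j=e_j(h)$, $\Phi$ is a symmetric polynomial in $x_j=\cosh2t_j$.

**Step 2: separating variables in $R(C)$.** *We conjugate $R(C)$ into a sum of one-variable operators.* Let $D$ be the operator of Section 9 with our $p$ and $q=1$; there $-\frac p2-q=N$. With $x=\cosh2t$ we have $\partial_t=2\sinh 2t\,\partial_x$ and $2\coth t\sinh2t=2(x+1)$, so (for any integer $N$)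
$$D=4(x^2-1)\partial_x^2+\big(4x+2p(x+1)+4x\big)\partial_x,\qquad Dx^k=2k(2k-2N)x^k+\text{lower},\tag{15}$$
and $D$ is triangular on $\mathbb C[x]$. Let $D_j$ be $D$ in $t_j$, $\partial_j=\partial/\partial t_j$, and $\vartheta=\prod_{j<k}(x_j-x_k)$, a multiple of $\prod_{j<k}\sinh(t_j-t_k)\sinh(t_j+t_k)$. By (12),
$$R(C)=\sum_jD_j+2\sum_{j<k}\big(\coth(t_j-t_k)(\partial_j-\partial_k)+\coth(t_j+t_k)(\partial_j+\partial_k)\big)=\sum_jD_j+2\sum_j(\partial_j\log\vartheta)\,\partial_j .$$
Since $D_j=\partial_j^2+(\text{function})\partial_j$, this says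
$$R(C)=\vartheta^{-1}\circ\Big(\sum_jD_j\Big)\circ\vartheta-c_0,\qquad c_0=\vartheta^{-1}\Big(\sum_jD_j\Big)\vartheta .$$
Here $c_0$ is a constant: $\sum_jD_j$ preserves the space of antisymmetric polynomials of degree $<r$ in each $x_j$, which is the line $\mathbb C\vartheta$.

**Step 3: the other central elements.** Put $Q_l=\vartheta^{-1}\circ\sum_jD_j^l\circ\vartheta$; it commutes with $R(C)$. We identify it as a radial part. Expand for $t_1,\dots,t_r$ in the positive chamber. $D_j$ is $\partial_j^2-2N\partial_j$ plus terms with factors $e^{-2kt_j}$, $k\ge1$. From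
$$x_j-x_k=\tfrac12e^{2t_j}\big(1+e^{-4t_j}-e^{-2(t_j-t_k)}-e^{-2(t_j+t_k)}\big)$$
we see that $\vartheta$ is a constant times $e^{\vartheta_0}$, $\vartheta_0=\sum2(r-j)e_j$, times a series in the $e^{-\eta}$, $\eta\in\mathbb N\Sigma$, with constant term $1$. So $Q_l$ has an expansion as in 8.7 with constant term $\lambda\mapsto\sum_jc(A_j)^l$, where
$$c(A)=A(A-2N)=(A-N)^2-N^2,\qquad A_j=\lambda_j+2(r-j).$$
By (14) this polynomial equals $\gamma_0(z)$ for some linear combination $z$ of $1,z_2,\dots,z_{2l}$. By 8.2–8.4, $R(z)$ also has such an expansion, commutes with $R(C)$, and has the same constant term. By 8.7, $R(z)=Q_l$. By 8.6 and continuation from the chamber, $F:=\vartheta\Phi$, an antisymmetric polynomial in $x_1,\dots,x_r$, satisfies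
$$\sum_jD_j^l\,F=\Big(\sum_jc(A_j)^l\Big)F\qquad(l\ge1).\tag{16}$$

**Step 4: the Jordan form of $D$ on $\mathbb C[x]$.** Index degrees by even $A\ge0$, the degree being $A/2$; by (15) the eigenvalue at $A$ is $c(A)$. For $A\ne B$, $c(A)=c(B)$ if and only if $A+B=2N$. So generalized eigenspaces are one-dimensional, or two-dimensional for the finitely many pairs $\pi=\{A_\pi'<A_\pi\}$ of even numbers with $A_\pi+A_\pi'=2N$, $A_\pi'\ge0$ (present only if $N\ge1$). For a pair, $A_\pi\in\{N+1,\dots,2N\}$, and by Lemma 9.1 with $q=1$, $a=A_\pi$, the eigenvectors form a line, spanned by a polynomial of degree $A_\pi'/2$. The generalized eigenspace contains some $g_{A_\pi}$ of degree $A_\pi/2$, because $c_\pi:=c(A_\pi)$ occurs twice in degrees $\le A_\pi/2$ and once in lower degrees. It is not an eigenvector, so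
$$g_{A_\pi'}:=(D-c_\pi)g_{A_\pi}\ne0$$
is one, of degree $A_\pi'/2$. For the other $A$ choose eigenvectors $g_A$ of degree $A/2$. Then $D=D_s+\sum_\pi n_\pi$ with $D_sg_A=c(A)g_A$, $n_\pi g_{A_\pi}=g_{A_\pi'}$, $n_\pi g_A=0$ otherwise. Since $A_\pi'<N$ is never the upper member of a pair, all products $n_\pi n_{\pi'}$ vanish; $D_s$ commutes with each $n_\pi$. Hence
$$D^l=D_s^l+l\sum_\pi c_\pi^{l-1}n_\pi\qquad(l\ge 1,\ 0^0=1).\tag{17}$$

**Step 5: the leading term of $F$.** For even integers $B_1>\dots>B_r\ge0$ put $g_B=g_{B_1}\wedge\dots\wedge g_{B_r}=\det(g_{B_i}(x_j))$; these form a basis of the antisymmetric polynomials. Write $F=\sum F_Bg_B$. *Claim: $F_A\ne0$ for $A=(A_1,\dots,A_r)$.* In the variables $e^{t_j}$, the exponents $\xi$ of $g_B$ satisfy $\xi_j\le B_{\sigma(j)}$ for some permutation $\sigma$, so $\xi_1+\dots+\xi_s\le B_1+\dots+B_s$ for all $s$. The exponent $B$ itself occurs only for $\sigma=1$, with non-zero coefficient. For integer vectors, $B-\xi\in\mathbb N\Sigma$ if and only if all partial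 sums of $B-\xi$ are $\ge0$, because the partial sums are the coefficients with respect to $\Sigma$. So the exponents of $g_B$ lie in $B-\mathbb N\Sigma$. Write $B\le B'$ if $B'-B\in\mathbb N\Sigma$.

The exponents of $\Phi$ lie in $\lambda-\mathbb N\Sigma$, those of $\vartheta$ in $\vartheta_0-\mathbb N\Sigma$, with non-zero coefficients at $\lambda$ and $\vartheta_0$. As $\lambda+\vartheta_0=A$, the exponents of $F$ lie in $A-\mathbb N\Sigma$, and $e^A$ occurs in $F$. If $B$ is maximal with $F_B\ne0$, then $e^B$ occurs in $F$ (no other $g_{B'}$ with $F_{B'}\neq0$ contains it), so $B\le A$. Hence all $B$ with $F_B\ne0$ satisfy $B\le A$. The $e^A$-coefficient of $F$ comes from those $B$ with $A\le B$, that is, from $B=A$. So $F_A\ne0$.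

**Step 6: $F$ is killed by the nilpotent parts.** For an operator $X$ on $\mathbb C[x]$ put $d\Lambda(X)=\sum_jX_j$ on antisymmetric polynomials. By (17),
$$\sum_jD_j^l=d\Lambda(D_s^l)+l\sum_\pi c_\pi^{l-1}d\Lambda(n_\pi).$$
On polynomials of bounded degree the first term $\mathcal S$ is diagonal in the basis $g_B$, the second, $\mathcal N$, is nilpotent, and they commute. Let $E$ be the eigenvalue in (16). From $(\mathcal S-E)F=-\mathcal NF$ we get $(\mathcal S-E)^kF=(-\mathcal N)^kF=0$ for large $k$; as $\mathcal S$ is diagonalizable, $(\mathcal S-E)F=0$ and $\mathcal NF=0$. So $\sum_\pi c_\pi^{l-1}d\Lambda(n_\pi)F=0$ for all $l\ge1$. The $c_\pi$ are distinct, so by Vandermonde $d\Lambda(n_\pi)F=0$ for each $\pi$.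

**Step 7: conclusion.** If $A_\pi\in B\not\ni A_\pi'$, then $d\Lambda(n_\pi)g_B=\pm g_{(B\setminus A_\pi)\cup A_\pi'}$; otherwise $d\Lambda(n_\pi)g_B=0$ (either no factor $g_{A_\pi}$, or a repeated factor $g_{A_\pi'}$). On the $B$ of the first kind, $B\mapsto(B\setminus A_\pi)\cup A_\pi'$ is injective. So $F_B=0$ whenever $A_\pi\in B\not\ni A_\pi'$. Now let $A_j\in\{N+1,\dots,2N\}$. As $A_j$ is even, $\pi=\{2N-A_j,A_j\}$ is a pair with $A_\pi=A_j$. Since $F_A\ne0$, $2N-A_j\in\{A_1,\dots,A_r\}$. With Section 12 this proves the criterion of Theorem 3.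

## 14. Where the test and the criterion differ for $\mathfrak{gl}(m|n)$

We compare the criterion with the condition $A_r\notin\{N+1,\dots,2N\}$ to finish Theorem 3.

If $r=1$ they agree, since $2N-A_1\ne A_1$ for $A_1>N$. If $N\le0$ both are vacuous. If $N=1$, the only bad value is $2$, with partner $0$. If $A_j=2$ with $j<r$, then $A_r=0$ and the partner is present; if $A_r=2$, it is absent. So both conditions say $A_r\ne2$.

Let $r\ge2$ and $N\ge2$. Decreasing sequences $A_1>\dots>A_r\ge0$ of even integers correspond exactly to $k_1\ge\dots\ge k_r\ge0$. Choose $A_r=2$, $A_{r-1}=2N$, and, if $r>2$, $A_{r-2}<\dots<A_1$ even and larger than $2N$. Then $A_r=2\notin\{N+1,\dots,2N\}$, so the conjecture predicts simplicity. But $A_{r-1}=2N$ is bad and its partner $0$ is absent, so $V_\Sigma(\lambda)$ is not simple. $\blacksquare$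

**Example 14.1.** Let $\mathfrak g=\mathfrak{gl}(4|4)$, $r=2$, $\lambda=2e_1$. Then $N=3$, $A=(4,0)$, and $A_2=0\notin\{4,5,6\}$, so the test is passed. But $4$ is bad and $2N-4=2\notin\{4,0\}$, so $V_\Sigma(\lambda)$ is not simple. This can be seen directly. The vector $v_1=(u_1+u_3)\otimes(u_1^*-u_3^*)$ of Section 11 lies in $\mathfrak{sl}(4|4)\subset\mathfrak{gl}(4|4)=\mathbb C^{4|4}\otimes(\mathbb C^{4|4})^*$ and is not scalar. As $\mathfrak{sl}(4|4)/\mathbb C\,\mathrm{Id}$ is simple, $v_1$ generates an ideal $M$ with $M+\mathbb C\,\mathrm{Id}=\mathfrak{sl}(4|4)$; since $\mathfrak{sl}(4|4)$ is perfect, $\mathfrak{sl}(4|4)=[M,M]\subset M$. So the only proper non-zero submodule of $\mathfrak{sl}(4|4)$ is $\mathbb C\,\mathrm{Id}$. The coinvariant is the trace of the upper left $2\times2$ block, which equals $2$ on $\mathrm{Id}$. Hence $V_\Sigma(2e_1)=\mathfrak{sl}(4|4)$, with the trivial submodule $\mathbb C\,\mathrm{Id}$; here $\mathrm{Id}$ plays the part that $\omega$ played in Section 5.
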